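# Alice wins the coloring game on a sparse random hypergraph with $O\big((d/\log d)^{1/(k-1)}\big)$ colors

## 1. Hypergraphs, the coloring game, and the random model

Fix an integer $k\ge 2$. Throughout, $\log$ is the natural logarithm and $x^+=\max(x,0)$.

**Definition (hypergraph, proper coloring).** A $k$-uniform hypergraph $H=(V,E)$ is a finite vertex set $V$ with a set $E$ of $k$-element subsets of $V$, called edges. A (partial) coloring is proper if no edge has all of its vertices colored with the same color. A set of vertices is independent if it contains no edge, so a partial coloring is proper exactly when every color class is independent.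

For $k=2$ these are graphs and the usual proper colorings. For $k=3$ and the single edge $\{u,v,w\}$, giving $u,v$ color $1$ and $w$ color $2$ is proper. A class with at most $k-1$ vertices is always independent, since it is too small to contain an edge. We shall use this in Section 4.

**Definition (the game).** Given $H$ and a number $q$ of colors, Alice and Bob alternately color vertices, with Alice first. A move chooses an uncolored vertex and gives it one of the $q$ colors so that the partial coloring stays proper. Alice wins if all vertices are eventually colored. Bob wins if at some point the current partial coloring cannot be extended to a proper coloring of $H$, for instance because some uncolored vertex can legally receive none of the $q$ colors. The game chromatic number $\chi_g(H)$ is the least $q$ for which Alice has a winning strategy.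

An example with $k=3$: let the edges be $\{v,a_i,b_i\}$ for $1\le i\le m$, meeting only in $v$. One color is not enough. With two colors Alice colors $v$ first. Every other vertex lies in exactly one edge, and one edge can forbid at most one color at a given vertex, so every uncolored vertex always has a legal color. Hence $\chi_g=2$.

The same remark gives a general bound. If every vertex lies in at most $\Delta$ edges, then each uncolored vertex has at most $\Delta$ forbidden colors, so $\chi_g\le\Delta+1$. Also $\chi_g(H)\ge\chi(H)$, because a won game produces a proper coloring.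

**Definition (random hypergraph, w.h.p.).** $H_{n,p;k}$ has $n$ vertices, and each of the $\binom nk$ possible edges is present independently with probability $p=d/n^{k-1}$. Here $d$ is a large constant, independent of $n$. "W.h.p." means with probability tending to $1$ as $n\to\infty$, for each fixed $d$.

As an example, look at the number of edges. It is binomial with mean $p\binom nk\sim dn/k!$ and variance at most its mean, so by Chebyshev's inequality $|E|\ge(1-\eta)dn/k!$ w.h.p., for each fixed $\eta>0$. Hence the average degree $k|E|/n$ is w.h.p. at least $(1-\eta)d/(k-1)!$. In particular the bound $\Delta+1$ never gives less than order $d$ here.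

**Textbook facts.** We use three of them.

* $\binom nw\le(en/w)^w$.
* If $X$ counts the present elements among $N$ elements, each present independently with probability $p$, then $\Pr(X\ge m)\le\binom Nm p^m\le(eNp/m)^m$ for integers $m\ge1$. The bound stays true if $Np$ is replaced by anything larger.
* Chernoff: if $X$ is a sum of independent indicators with mean $\mu$, then $\Pr(X<\mu/2)\le e^{-\mu/8}$.

## 2. How many colors does Alice need on $H_{n,p;k}$?

Three facts are known. They serve for comparison only and are not used in the proof.

* (i) Krivelevich and Sudakov: for each fixed $d$, w.h.p. $\chi(H_{n,p;k})=(1+\epsilon_d)\left(\frac{d}{k(k-2)!\log d}\right)^{1/(k-1)}$, where $\epsilon_d\to0$ as $d\to\infty$.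
* (ii) There is a constant $\varepsilon>0$ such that, if $d$ is sufficiently large, then w.h.p. $\chi_g(H_{n,p;k})\ge(1+\varepsilon)\left(\frac{d}{k(k-2)!\log d}\right)^{1/(k-1)}$.
* (iii) For every $\delta>0$, if $d$ is sufficiently large, then w.h.p. $\chi_g(H_{n,p;3})\le d^{2/3+\delta}$.

Can an adversary, who plays half of the moves, force Alice to use many more colors than $\chi$? The conjecture says that he gains at most a constant factor: there is a $C$ depending only on $k$ such that for all sufficiently large $d$, w.h.p. $\chi_g(H_{n,p;k})\le C\left(\frac d{k!\log d}\right)^{1/(k-1)}$. The source of this problem is Debsoumya Chakraborti, Alan Frieze, Mihir Hasabnis, "The game chromatic number of a random hypergraph", arXiv:1902.03130 (2019). The conjecture is true for every $k\ge2$. Put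
$$C_0=\Big(\tfrac{2^{k+4}k^2(k-1)}{(k-1)!}\Big)^{1/(k-1)},\qquad Q=\Big\lceil C_0\Big(\tfrac d{\log d}\Big)^{1/(k-1)}\Big\rceil .$$

**Theorem 1.** There is $d_0=d_0(k)$ such that for every fixed $d\ge d_0$, w.h.p. $H=H_{n,p;k}$ has the following property: for every $q\ge2Q$, Alice wins the game with $q$ colors. In particular w.h.p.
$$\chi_g(H)\le2Q\le3C_0\Big(\frac d{\log d}\Big)^{1/(k-1)}=3C_0(k!)^{1/(k-1)}\Big(\frac d{k!\log d}\Big)^{1/(k-1)},\tag{1}$$
so the conjecture holds with $C=3C_0(k!)^{1/(k-1)}$.

By (ii), or by (i) together with $\chi_g\ge\chi$, the order of magnitude in (1) is best possible.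

## 3. An edge, a path, and all forests

A single edge with $k\ge2$ vertices has $\chi_g=2$: one color fails, and with two colors only one color can ever be forbidden, at the last vertex.

Now the path $a\,b\,c\,e$ with $k=2$. It has $\chi=2$, but Bob beats two colors. If Alice gives $a$ color $1$, Bob gives $e$ color $1$; then $b$ and $c$ would both need color $2$. If Alice gives $b$ color $1$, Bob gives $e$ color $2$, and $c$ is stuck. The other cases are symmetric. Since $\Delta+1=3$, we get $\chi_g=3$. Bob wins by attacking from a distance, and Alice needs a way to answer such attacks. On forests there is a clean way, and it is the core of the last stage of the proof.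

**Definition (median).** For vertices $p_1,p_2,p_3$ of a tree $C$, not necessarily distinct, the median is the common vertex of the three pairwise paths. For the three leaves of a star it is the center. On a path $a\,b\,c\,d\,e$ the median of $a,b,e$ is $b$. Since the median $m^*$ lies on the path from $p_i$ to $p_j$ for all $i\neq j$, no component of $C-m^*$ contains two of the (indexed) points $p_1,p_2,p_3$.

**Proposition 2 (warm-up).** On a forest (with $k=2$), Alice can play so that every uncolored vertex always has at most three colored neighbors. Hence $\chi_g\le4$ for forests.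

*Proof.* For a component $C$ of the forest induced by the uncolored vertices, let $m(C)$ be the number of edges from $C$ to colored vertices. Alice keeps $m(C)\le2$ for all $C$ after each of her turns. It is $0$ at the start. If Bob colors $x\in C$, each component of $C-x$ contains exactly one neighbor of $x$, so it gets one new edge besides its share of the at most two old ones. So at most one component has $m=3$, and none has more. If one has $m=3$, Alice colors the median of the three endpoints in it; each new component has at most one old and exactly one new edge. If none has $m=3$, she takes a component $C$. If $m(C)\le1$, she colors any vertex of it. If $m(C)=2$, she colors one of the two endpoints, so every new component has at most one old and one new edge. An uncolored vertex therefore never sees more than three colored neighbors, and with four colors it always has a legal one. $\square$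

## 4. A position in which one vertex has lost every color

The random hypergraph is not a forest, but it has strong averaging properties. The sensible first approach is the following. Show that w.h.p., in every position that can occur, almost all uncolored vertices have many available colors, and let Alice spend her moves on the few endangered vertices. The first half works: property (H2) below says that in every position at most $y_0=nD^{-1+2\delta}$ uncolored vertices have fewer than $\beta$ colors left, where $D=d^{1/(k-1)}$, $\beta=D^{1-\delta}$ and $\delta>0$ is a small constant.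

The exact point of failure is that $y_0$ is linear in $n$, and no bound valid for all positions can replace it by $0$. To see this, take $q=2Q$. The expected number of pairs of distinct edges sharing at least two vertices is at most $\sum_{i=2}^{k-1}n^{2k-i}p^2\le kd^2$, so by Markov's inequality w.h.p. there are at most $\log n$ such pairs. Delete one edge from each. The remaining average degree is w.h.p. at least $\frac d{2(k-1)!}$, which exceeds $2Q$ for $d$ large. So some vertex $v$ lies in $2Q$ edges $e_1,\dots,e_{2Q}$ that pairwise meet only in $v$. Give all vertices of $e_i\setminus\{v\}$ color $i$. Each class has $k-1$ vertices, so this coloring is proper, yet $v$ has no legal color.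

This position has only $2Q(k-1)$ colored vertices, a number independent of $n$. Alice needs a linear number of moves to color a linear-sized set of endangered vertices, and nothing in a bound on single positions stops Bob from finishing off other vertices meanwhile.

So the argument has to follow the position in time. There are two ideas.

* **Scales.** Bound not only the number of endangered vertices but also the number of *threats* that can later become losses. If Alice has colored the exceptional set of an earlier position, then what happens to the other vertices in a short time is controlled by the threats. The exceptional set at the next, shorter, time scale is then smaller by a factor that is a power of $D$. A number of scales depending only on $k$ brings us from $nD^{-1+\cdots}$ down to $\sigma n$ with $\sigma=D^{-O(1)}$ as small as we like.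
* **Local sparsity.** Sets of at most $\sigma n$ vertices are nearly tree-like. There a version of the median strategy of Proposition 2 takes over.

## 5. Parameters, palettes, and threat counts

Let
$$D=d^{1/(k-1)},\quad \delta=\tfrac1{4k^2},\quad \varepsilon=\tfrac1{20},\quad A_j=D^{1-(j+1)\delta}\ (0\le j\le k-1),\quad \beta=A_0=D^{1-\delta},$$
$$\rho=D^{-1+(k+1)\delta},\qquad \alpha=\Big(\frac{4k!\log d}d\Big)^{1/(k-1)},\qquad x_0=\frac{4kn\log d}{A_{k-1}}=4kn(\log d)D^{-1+k\delta},\qquad y_0=D^{-1+2\delta}n .$$
"For $d$ large" means $d\ge d_0(k)$; after $d$ is fixed, $n$ is taken large depending on $d$. Since $k\delta\le\frac18$, and since $\sum_{l>j}A_l\le A_j\sum_{m\ge1}D^{-m\delta}$, we have for $d$ large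
$$A_j\ge A_{k-1}\ge D^{7/8},\qquad (k^2-1)\delta<\tfrac14,\qquad \sum_{l=j+1}^{k-1}A_l\le2D^{-\delta}A_j\quad(0\le j\le k-1).\tag{2}$$

**Definition (palettes, states, availability).** Given $q\ge2Q$, fix disjoint palettes $P_0,P_1$ of $Q$ colors each and let $P=P_0\cup P_1$. Alice will use only colors of $P$. Replace every color outside $P$ by the symbol $*$. A *state* is a map $V\to P\cup\{*,\text{uncolored}\}$, and every position induces one. For a state, $U$ is the set of uncolored vertices and $C_c$ the class of color $c\in P$. A color $c\in P$ is *available* at $v\in U$ if no edge $e\ni v$ has $e\setminus\{v\}\subseteq C_c$. Let $a_s(v)$ be the number of colors of $P_s$ available at $v$, for $s=0,1$.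

In the game an available color is a legal color, and all $C_c$ are independent. There are at most $(2Q+2)^n\le d^n$ states for $d$ large, independently of $q$. An example: at the start nothing is colored, so $e\setminus\{v\}\subseteq C_c=\emptyset$ is impossible and $a_0(v)=a_1(v)=Q$. In the position of Section 4, with the $2Q$ colors forming $P$, we have $a_0(v)=a_1(v)=0$.

**Definition (threat count).** For $R\subseteq U$, $f:R\to P\cup\{*\}$ and $1\le j\le k-1$ let
$$S_j(R,f)=\#\{(y,e):e\in E,\ y\in R\cap e,\ f(y)\in P,\ |e\cap U|=j+1,\ e\cap U\subseteq R,\ e\setminus U\subseteq C_{f(y)}\}.\tag{3}$$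

In words, think of $f(y)$ as a color that $y$ may receive. If it does, then $e$ has $j$ uncolored vertices left, all in $R$, and all its colored vertices have color $f(y)$. For $j=1$, coloring $y$ takes the color $f(y)$ away from the last uncolored vertex of $e$.

An example with $k=3$ and one edge $e=\{u,v,w\}$, where $w$ has color $1$ and $u,v$ are uncolored, $R=\{u,v\}$, $f(u)=1$, $f(v)=2$. The pair $(u,e)$ counts in $S_1$ because $e\setminus U=\{w\}\subseteq C_1$. The pair $(v,e)$ does not, because $w\notin C_2$. So $S_1(R,f)=1$ and $S_2(R,f)=0$.

*Superadditivity.* For disjoint $R,R'$, the pairs counted for $R$ have $y\in R$ and those for $R'$ have $y\in R'$, so they are different, and all are counted for $R\cup R'$. Hence $S_j(R\cup R',f\cup f')\ge S_j(R,f)+S_j(R',f')$.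

## 6. Five properties of the random hypergraph

This section contains all of the probability in the proof. Later everything is deterministic.

**Lemma 3.** For $d$ large, w.h.p. the following hold.

* (H1) Every independent set has at most $\alpha n$ vertices.
* (H2) In every state and for $s=0,1$: $|\{v\in U:a_s(v)<\beta\}|\le y_0$.
* (H3) In every state with independent classes $C_c$: $S_j(R,f)\le A_j|R|+A_jx_0$ for all $1\le j\le k-2$, all $R\subseteq U$ with $|R|\le\rho n$, and all $f$.
* (H4) Every $R\subseteq V$ with $|R|\le\rho n$ spans at most $A_{k-1}|R|/k$ edges. Hence $S_{k-1}(R,f)\le A_{k-1}|R|$ in every state, for $R\subseteq U$ with $|R|\le\rho n$ and all $f$.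
* (H5) There is $\sigma=\sigma(d)\ge D^{-20(k-1)(k+3)}$ such that $\sum_{e\in E}(|e\cap W|-1)^+\le(1+\varepsilon)|W|$ for all $W\subseteq V$ with $|W|\le\sigma n$.

**Proof of (H1): color classes are not too large.** Let $w=\lceil\alpha n\rceil$. For $n$ large, $\binom wk\ge w^k/(2k!)$, so
$$p\binom wk\ge\frac{w\,d\,(w/n)^{k-1}}{2k!}\ge\frac{w\,d\,\alpha^{k-1}}{2k!}=2w\log d .$$
Also $\binom nw\le(e/\alpha)^w\le d^w$ for $d$ large. A $w$-set is independent with probability $(1-p)^{\binom wk}\le e^{-2w\log d}$, so the expected number of independent $w$-sets is at most $d^we^{-2w\log d}=d^{-w}\to0$. An independent set with more than $\alpha n$ vertices would contain one.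

**Proof of (H2): few vertices are short of colors.** This step fixes the constant $C_0$. Fix a state, $s$, and $B\subseteq U$ with $|B|=b=\lceil y_0\rceil$. Since $\sum_c|C_c|\le n$, fewer than $Q/2$ colors have $|C_c|>2n/Q$, so at least $Q/2$ colors $c\in P_s$ have $|C_c|\le2n/Q$. For such $c$ and $v\in B$, using $1-p\ge e^{-2p}$ and $\binom{\lfloor 2n/Q\rfloor}{k-1}\le(2n/Q)^{k-1}/(k-1)!$, color $c$ is available at $v$ with probability at least
$$(1-p)^{\binom{\lfloor2n/Q\rfloor}{k-1}}\ge\exp\Big(-\frac{2^kd}{Q^{k-1}(k-1)!}\Big)\ge\exp\Big(-\frac{2^k\log d}{C_0^{k-1}(k-1)!}\Big)=\exp\Big(-\frac{\log d}{16k^2(k-1)}\Big)=D^{-\delta/4}.$$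
The potential edges $\{v\}\cup T$ with $T\subseteq C_c$, for different pairs $(v,c)$, are different: $v$ is the only vertex in $U$, and $c$ is the color of $T$. So all these availability events are independent. The expected number $\mu$ of these colors available at $v$ satisfies $\mu\ge\frac Q2D^{-\delta/4}\ge2D^{1-\delta/2}\ge2\beta$ for $d$ large, since $Q\ge C_0D/(\log d)^{1/(k-1)}$. By Chernoff, $\Pr(a_s(v)<\beta)\le e^{-\mu/8}\le e^{-D^{1-\delta/2}/4}$. By independence over $v$, all $v\in B$ fail with probability at most $e^{-bD^{1-\delta/2}/4}\le e^{-nD^{3\delta/2}/4}$. There are at most $2\cdot2^n\cdot d^n$ choices of $s$, $B$ and the state, and for $d$ large the union bound tends to $0$.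

**Proof of (H3): threats with some colored vertices are sparse.** By (H1) it suffices to treat states with all $|C_c|\le\alpha n$. Fix such a state and $R\ne\emptyset$, $f$, $j$. A $k$-set can contribute only if it consists of some $y\in R$, $j$ further vertices of $R$, and $k-1-j$ vertices of $C_{f(y)}$. There are at most $|R|^{j+1}(\alpha n)^{k-1-j}$ such sets. So the expected number of contributing edges is at most
$$\mu:=|R|\,d\rho^j\alpha^{k-1-j}=|R|\cdot4k!\log d\cdot(\rho/\alpha)^j\le|R|\cdot4k!\log d\cdot D^{(k+1)(k-1)\delta}\le4k!(\log d)D^{1/4}|R|,$$
where we used $\alpha\ge1/D$, so that $\rho/\alpha\le D^{(k+1)\delta}$. Each edge is counted at most $k$ times in $S_j$, and $A_jx_0\ge A_{k-1}x_0=4kn\log d$. So if (H3) fails here, then more than $m:=(A_j|R|+4kn\log d)/k$ contributing edges are present. As $m\ge D^{7/8}|R|/k\ge e^2\mu$ for $d$ large, this has probability at most $(e\mu/m)^m\le e^{-m}\le e^{-4n\log d}$, with $m$ rounded up. There are at most $k\,d^nd^n$ choices of $j$, the state, and $(R,f)$, so the union bound gives $o(1)$.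

**Proof of (H4): small sets span few edges.** The probability that some $R$ with $|R|=r\le\rho n$ spans at least $m=\lceil A_{k-1}r/k\rceil$ edges is at most
$$\Big(\frac{en}r\Big)^r\Big(\frac{e\,r^kp}m\Big)^m\le\Big(\frac{en}r\Big)^r\Big(\frac{ekd(r/n)^{k-1}}{A_{k-1}}\Big)^m .$$
Since $d\rho^{k-1}=D^{(k^2-1)\delta}\le D^{1/4}$, the last base is at most $ekD^{1/4-7/8}\big(\frac r{\rho n}\big)^{k-1}\le D^{-1/2}\frac r{\rho n}<1$. As $m\ge4r$ and $e/\rho\le eD$, the bound is at most
$$\Big[\frac e\rho\cdot\frac{\rho n}r\cdot D^{-2}\Big(\frac r{\rho n}\Big)^4\Big]^r\le\Big[\frac12\cdot\frac r{\rho n}\Big]^r .$$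
The sum over $1\le r\le\sqrt n$ is $O(n^{-1/2})$ for fixed $d$, and the sum over $\sqrt n<r\le\rho n$ is at most $\sum_{r>\sqrt n}2^{-r}=o(1)$. For the consequence: in $S_{k-1}$ the edge $e$ lies entirely in $R$ and is counted at most $k$ times.

**Proof of (H5): very small sets are almost tree-like.** Suppose the inequality fails for $W$ with $|W|=w\ge1$. Add edges meeting $W$ in at least two vertices one by one until $\sum(|e\cap W|-1)$ first exceeds $(1+\varepsilon)w$. Let $r_i$ of the chosen edges meet $W$ in exactly $i$ vertices, $2\le i\le k$. The last edge adds at most $k-1$, so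
$$(1+\varepsilon)w<\sum_i(i-1)r_i\le(1+\varepsilon)w+k-1\le(k+2)w .$$
At most $w^in^{k-i}$ $k$-sets meet $W$ in $i$ vertices, and $p\,w^in^{k-i}=dw(w/n)^{i-1}$. For given $W$ and $(r_i)$ the expected number of such edge sets is at most
$$\prod_{i=2}^k\Big(\frac{e\,d\,w(w/n)^{i-1}}{r_i}\Big)^{r_i}\le e^{(k-1)w}d^{(k+2)w}(w/n)^{(1+\varepsilon)w},$$
where factors with $r_i=0$ are $1$, and we used $(ew/r)^r\le e^w$ and $\sum r_i\le\sum(i-1)r_i\le(k+2)w$. There are at most $((k+2)w+1)^{k-1}\le e^{c_kw}$ vectors $(r_i)$ with $c_k=(k+3)(k-1)$, and at most $(en/w)^w$ sets $W$. So the failure probability for size $w$ is at most $[e^{k+c_k}d^{k+2}(w/n)^\varepsilon]^w$. Define $\sigma$ by $e^{k+c_k}d^{k+2}\sigma^\varepsilon=\frac12$. Then $\sigma=(2e^{k+c_k}d^{k+2})^{-20}\ge d^{-20(k+3)}=D^{-20(k-1)(k+3)}$ for $d$ large. The sum over $1\le w\le\log^2n$ is $o(1)$, because the bracket is $O_d((\log^2n/n)^\varepsilon)$. The sum over $\log^2n<w\le\sigma n$ is at most $\sum_{w>\log^2n}2^{-w}=o(1)$. $\square$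

From now on $H$ satisfies (H1)–(H5). By (H3) and (H4), in every position of a game, for all $R\subseteq U$ with $|R|\le\rho n$, all $f$, and $1\le j\le k-1$,
$$S_j(R,f)\le A_j|R|+A_jx_0.\tag{4}$$

## 7. How threats turn into losses over time

Superscripts denote time. Let $t'\le t$ be times of a game and let $Z=U(t')\setminus U(t)$ be the set of vertices colored in between. For $R\subseteq U(t)$ and $f$ on $R$, let $f'$ on $R\cup Z$ equal $f$ on $R$ and the actual color (or $*$) on $Z$.

**Lemma 4.**

* (a) $S_j^t(R,f)\le S_j^{t'}(R,f)+\sum_{l=j+1}^{k-1}S_l^{t'}(R\cup Z,f')$.
* (b) For $Y\subseteq U(t)$ and $s\in\{0,1\}$: $\sum_{v\in Y}\big(a_s^{t'}(v)-a_s^t(v)\big)\le\sum_{l=1}^{k-1}S_l^{t'}(Y\cup Z,f')$, with $f'$ arbitrary on $Y$ and actual on $Z$.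

*Proof.* **Part (a): a new threat of level $j$ was an old threat of a higher level.** Let $(y,e)$ be counted in $S_j^t(R,f)$. We have $e\cap U(t')=(e\cap U(t))\cup(e\cap Z)$. Also $e\setminus U(t')\subseteq C^{t'}_{f(y)}$, because these vertices lie in $C^t_{f(y)}$ and were colored by time $t'$. If $e\cap Z=\emptyset$, then $(y,e)$ is counted in $S_j^{t'}(R,f)$. Otherwise put $l=j+|e\cap Z|$. Then $|e\cap U(t')|=l+1\le k$, so $l\in[j+1,k-1]$, and $e\cap U(t')\subseteq R\cup Z$. So $(y,e)$ is counted in $S_l^{t'}(R\cup Z,f')$.

**Part (b): every lost color is paid for by an old threat.** Availability can only be lost, so the left side counts pairs $(v,c)$ with $v\in Y$, $c\in P_s$, such that $c$ is available at $v$ at $t'$ but not at $t$. For such a pair take an edge $e\ni v$ with $e\setminus\{v\}\subseteq C_c^t$. Since $e\setminus\{v\}\not\subseteq C_c^{t'}$, there is $z\in e\cap Z$, and $z$ has color $c$. Let $l=|e\cap Z|\ge1$. Then $|e\cap U(t')|=l+1$, $e\cap U(t')\subseteq Y\cup Z$, $e\setminus U(t')\subseteq C_c^{t'}$ and $f'(z)=c$. So $(z,e)$ is counted in $S_l^{t'}(Y\cup Z,f')$. The map $(v,c)\mapsto(z,e)$ is injective, since $\{v\}=e\cap U(t)$ and $c=f'(z)$.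 $\square$

The sums on the right involve only levels above $j$ (above $0$ in (b)). By (2) these levels together cost only a $2D^{-\delta}$ fraction of $A_j$. That factor drives the next section.

## 8. Scales, tasks, and the multi-scale invariants

**Definition (scales).** Let
$$I=\Big\lceil\frac2\delta\cdot20(k-1)(k+3)\Big\rceil,\qquad h=400(I+2),\qquad \kappa=\lceil D^{\delta/2}\rceil,$$
$$z=\lfloor nD^{-1+(k+1/4)\delta}\kappa^{-I}\rfloor,\qquad z_i=\kappa^{I-i}z,\qquad\beta_i=2^{-i}\beta\qquad(0\le i\le I),$$
$$x_{i+1}=2D^{-\delta}(4\cdot3^iz_i+x_i),\qquad y_{i+1}=2^{i+2}x_{i+1}\qquad(0\le i<I).$$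

Here $z_i$ is the length of a period at scale $i$, and $x_i,y_i$ bound the exceptional sets there. The lengths shrink by about $D^{\delta/2}$ per scale, while $x_{i+1}$ is about $D^{-\delta}z_i$ up to a factor depending on $i$. So the exceptional sets stay far below the period length. The number $I$ of steps depends only on $k$. Since $\kappa^{-I}\le D^{-20(k-1)(k+3)}\le\sigma$ and $(k+\frac14)\delta<\frac12$, we have $z_I=z\le\sigma n/10$ for $d$ large. For $n$ large,
$$\tfrac12nD^{-1+(k+1/4)\delta}\le z_0\le nD^{-1+(k+1/4)\delta}=D^{-3\delta/4}\rho n .$$

**Size inequalities.** For $d$ large and then $n$ large, for all $0\le i\le I$: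
$$\begin{aligned}&x_i\le z_i,\qquad(k-1)x_i+2y_i\le\frac{z_i}{100(I+2)},\qquad4z_i\le2^{-i-1}\rho n,\qquad2x_i\le2^{-i}\rho n,\qquad y_i+1\le2^{-i}\rho n,\\&2+2D^{-\delta}\le3,\qquad2D^{-\delta}3^i\le2^{-i-2},\qquad\beta_I\ge2h+20,\qquad Q\ge\beta .\end{aligned}\tag{5}$$
Indeed $x_0/z_0\le8k(\log d)D^{-\delta/4}$ and $y_0/z_0\le2D^{-(k-7/4)\delta}\le2D^{-\delta/4}$. If $x_i\le z_i$, then, using $\kappa\le2D^{\delta/2}$,
$$\frac{x_{i+1}}{z_{i+1}}=2D^{-\delta}\kappa\Big(4\cdot3^i+\frac{x_i}{z_i}\Big)\le4D^{-\delta/2}(4\cdot3^i+1)\le20\cdot3^iD^{-\delta/2},$$
and $y_{i+1}/z_{i+1}=2^{i+2}x_{i+1}/z_{i+1}$. Since $I$ and $h$ depend only on $k$, all ratios $x_i/z_i$, $y_i/z_i$ and $z_i/(\rho n)\le D^{-3\delta/4}$ are below any prescribed constant depending on $k$ once $d$ is large. The "$+1$" is absorbed for $n$ large. The last line of (5) is clear, as $\beta_I=2^{-I}D^{1-\delta}$.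

**Definition (rounds, periods, runs).** A *round* is a move of Alice followed by a move of Bob. Time is measured in rounds, with half-integer times after Alice's moves. A scale-$i$ *period* is $[mz_i,(m+1)z_i)$ with an integer $m\ge0$. Scale-$I$ periods are called *runs*; run $r$ starts at $T_r=rz$. As $z\mid z_i$, every period is a union of runs.

**Definition (task of scale $i$).** For the period starting at $T$: by time $T+z_i$, all vertices of
$$M^{(i)}(T)=\bigcup_{j=1}^{k-1}M_j\cup\{v\in U(T):a_0^T(v)<\beta_i\text{ or }a_1^T(v)<\beta_i\}$$
shall be colored, by either player. Here $M_j$ is a set of maximum size among all nonempty $R\subseteq U(T)$ with $|R|\le2^{-i}\rho n$ for which some $f$ has $S_j^T(R,f)>2\cdot3^iA_j|R|$; if there is none, $M_j=\emptyset$.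

An example: $M^{(i)}(0)=\emptyset$. At time $0$ nothing is colored, so $S_j^0=0$ for $j<k-1$, while $S_{k-1}^0(R,f)\le A_{k-1}|R|$ by (H4), and $a_s^0(v)=Q\ge\beta\ge\beta_i$.

**Definition (invariants).** For $0\le i\le I$, at a time $t$ (after any move):

* $(\mathrm P_i)$: $S_j^t(R,f)\le3^iA_j|R|+A_jx_i$ for all $1\le j\le k-1$, all $R\subseteq U(t)$ with $|R|\le2^{-i}\rho n$, and all $f$.
* $(\mathrm Q_i)$: $|\{v\in U(t):a_s^t(v)<\beta_i\}|\le y_i$ for $s=0,1$.

**Lemma 5.** Suppose all tasks of scales $0,\dots,I$ belonging to periods that ended by time $t$ were completed by their deadlines. Then $(\mathrm P_i)$ and $(\mathrm Q_i)$, $0\le i\le I$, hold at all times up to $t$. Moreover, if $T\le t$ is the start of a scale-$i$ period, then $|M^{(i)}(T)|\le(k-1)x_i+2y_i\le z_i/(100(I+2))$.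

*Proof.* Induction on $i$. $(\mathrm P_0)$ is (4) and $(\mathrm Q_0)$ is (H2). Assume $(\mathrm P_i)$ and $(\mathrm Q_i)$ at all times up to $t$.

**Step 1: one small set absorbs all exceptional sets.** We show for a scale-$i$ period start $T\le t$ that $|M_j|\le x_i$, and that $S_j^T(R,f)\le2\cdot3^iA_j|R|$ for all $R\subseteq U(T)\setminus M_j$ with $|R|\le2^{-i}\rho n$ and all $f$. Call a nonempty $R\subseteq U(T)$ with $|R|\le2^{-i}\rho n$ *bad* if it violates this last inequality for some $f$. By $(\mathrm P_i)$ a bad $R$ satisfies $3^iA_j|R|<A_jx_i$, so $|R|<x_i$. Suppose some $R\subseteq U(T)\setminus M_j$ were bad. Then $M_j\ne\emptyset$ is bad too, and by superadditivity $M_j\cup R$ has $S_j>2\cdot3^iA_j(|M_j|+|R|)$ for the combined coloring. Its size is less than $2x_i\le2^{-i}\rho n$, so it is bad and larger than $M_j$, contradicting maximality. With $(\mathrm Q_i)$ this gives $|M^{(i)}(T)|\le(k-1)x_i+2y_i$, and (5) gives the last assertion of the lemma for scale $i$.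

**Step 2: find a recent time at which the present survivors looked good.** Let $i<I$ and $u\le t$. Let $t'=z_i(\lfloor u/z_i\rfloor-1)$ if $u\ge z_i$, and $t'=0$ otherwise. Put $Z=U(t')\setminus U(u)$. Since $u-t'<2z_i$ and a round has two moves, $|Z|\le4z_i$. We claim
$$S_j^{t'}(R,f)\le2\cdot3^iA_j|R|\quad(R\subseteq U(u),\ |R|\le2^{-i}\rho n,\text{ all }j,f),\qquad a_s^{t'}(v)\ge\beta_i\quad(v\in U(u)).\tag{6}$$
If $u\ge z_i$, the period starting at $t'$ ended by time $u$, so its task was completed and $U(u)\cap M^{(i)}(t')=\emptyset$. Then (6) follows from Step 1 and the definition of $M^{(i)}$. If $u<z_i$, then $t'=0$, and (6) is the example above.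

**Step 3: $(\mathrm P_{i+1})$ at time $u$.** Let $R\subseteq U(u)$ with $|R|\le2^{-i-1}\rho n$. By (5), $|R\cup Z|\le2^{-i}\rho n$. By Lemma 4(a), (6), $(\mathrm P_i)$ at $t'$, and (2),
$$\begin{aligned}S_j^u(R,f)&\le2\cdot3^iA_j|R|+\sum_{l>j}\big(3^iA_l(|R|+4z_i)+A_lx_i\big)\\&\le3^i(2+2D^{-\delta})A_j|R|+A_j\cdot2D^{-\delta}(4\cdot3^iz_i+x_i)\le3^{i+1}A_j|R|+A_jx_{i+1}.\end{aligned}$$

**Step 4: $(\mathrm Q_{i+1})$ at time $u$.** If it failed for some $s$, choose $Y\subseteq\{v\in U(u):a_s^u(v)<\beta_{i+1}\}$ with $|Y|=\lfloor y_{i+1}\rfloor+1\le2^{-i-1}\rho n$. By (6) each $v\in Y$ lost at least $\beta_i-\beta_{i+1}=2^{-i-1}\beta$ colors of $P_s$ since $t'$. Again $|Y\cup Z|\le2^{-i}\rho n$. By Lemma 4(b), $(\mathrm P_i)$ at $t'$, and $\sum_{l\ge1}A_l\le2D^{-\delta}\beta$,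
$$|Y|2^{-i-1}\beta\le\sum_{l\ge1}\big(3^iA_l(|Y|+4z_i)+A_lx_i\big)\le2D^{-\delta}3^i\beta|Y|+\beta x_{i+1}\le2^{-i-2}\beta|Y|+\beta x_{i+1}.$$
So $|Y|\le2^{i+2}x_{i+1}=y_{i+1}$, a contradiction. $\square$

This recursion cannot finish the proof alone: $\beta_i=2^{-i}\beta$ drops below $1$ after a number of steps depending only on $d$, while the $z_i$ are still linear in $n$. During one run, of $z=z_I$ rounds, Bob still has far more moves than he needs to destroy a vertex. But a run now colors at most $2z\le\sigma n/5$ vertices, and (H5) applies to sets of that size.

## 9. Sparse graphs: a forest plus a matching, and closed sets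

**Lemma 6.** If a finite simple graph satisfies $e(S)\le(1+\frac1{20})|S|$ for all vertex sets $S$, its edge set is the disjoint union of a forest and a matching.

A cycle is an example: remove one edge to get a path, and the removed edge is the matching.

*Proof.* Induct on the number $N$ of vertices. The hypothesis passes to induced subgraphs, and $N=0$ is trivial. If some vertex has degree at most $1$, delete it, apply induction, and put its edge, if any, into the forest; the vertex becomes a leaf.

Otherwise all degrees are at least $2$, and $\sum(\deg-2)=2e-2N\le2\varepsilon N$. So at most $2\varepsilon N$ vertices have degree at least $3$, and their total degree is at most $2\varepsilon N+2\cdot2\varepsilon N=6\varepsilon N$. If no two degree-$2$ vertices were adjacent, each would send two edges to these vertices, so there would be at most $3\varepsilon N$ of them, and $N\le5\varepsilon N<N$, a contradiction. So there are adjacent $x,y$ of degree $2$. Let $x'\ne y$ and $y'\ne x$ be their other neighbors, possibly $x'=y'$. Delete $x,y$ and apply induction. Then add $xx'$ and $yy'$ to the forest, with $x,y$ as new leaves, and $xy$ to the matching. $\square$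

**Definition (ear, closed set).** For a vertex set $A$ in a graph, an *ear* of $A$ is either a path with distinct ends in $A$, or a cycle through exactly one vertex of $A$, having $r\in\{1,2,3\}$ *internal* vertices (those other than the ends, respectively other than that vertex), all outside $A$. It has $r+1$ edges. $A$ is *closed* if it has no ear. $\mathrm{cl}(A)$ is a closed set obtained by repeatedly adding all internal vertices of an ear.

In the path $v_1v_2\cdots v_5$ the set $\{v_1,v_5\}$ has an ear with three internal vertices, and its closure is everything. In the path $v_1\cdots v_6$ the set $\{v_1,v_6\}$ is closed. The empty set is always closed.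

**Lemma 7.** If $A$ is closed, every $v\notin A$ has at most one path of length $1$ or $2$ to $A$ whose internal vertex (if any) is outside $A$. In particular $v$ has at most one neighbor in $A$.

*Proof.* Two different such paths give an ear, in each case:

* $va$ and $va'$ give $a\,v\,a'$;
* $va$ and $vza'$ give $a\,v\,z\,a'$, a triangle if $a=a'$;
* $vza$ and $vz'a'$ with $z\ne z'$ give $a\,z\,v\,z'\,a'$, a $4$-cycle if $a=a'$;
* $vza$ and $vza'$ with $a\ne a'$ give $a\,z\,a'$. $\square$

## 10. The auxiliary graph of a run

**Definition (the graph $G_r$, marks, leftover).** $G_r$ has vertex set $U(T_r)$. For every $e\in E$ with $|e\cap U(T_r)|\ge2$ choose a path $\Pi_e$ with vertex set $e\cap U(T_r)$; $G_r$ is the simple union of these paths. In run $r$, *marked* means colored during run $r$. Put $L_0=\emptyset$, and let $L_{r+1}$ be the set of vertices uncolored at $T_{r+1}$ that have at least $h$ marked $G_r$-neighbors at the end of run $r$. The *leftover task* of run $r$ is: all of $L_r$ shall be colored by $T_{r+1}$.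

An example with $k=4$: if $e=\{1,2,3,4\}$ and only $4$ is colored at $T_r$, we may take $\Pi_e=1\,2\,3$. For $e$ to take a color $c$ away from vertex $1$ during the run, both $2$ and $3$ must receive $c$. So the neighbor $2$ of $1$ gets marked with $c$, and watching the graph neighbors is enough.

Inside $S\subseteq U(T_r)$ the path $\Pi_e$ has at most $(|e\cap S|-1)^+$ edges, so (H5) gives
$$e_{G_r}(S)\le(1+\varepsilon)|S|\qquad(|S|\le\sigma n).\tag{7}$$

The use of $G_r$ is the following bound, valid at any time during run $r$ for an uncolored vertex $v$ and $s\in\{0,1\}$:
$$\#\{c\in P_s:\ c\text{ available at }v\text{ at }T_r\text{ but not now}\}\ \le\ \#\{G_r\text{-neighbors of }v\text{ marked with colors of }P_s\}.\tag{8}$$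
Indeed, if $e\ni v$ now has $e\setminus\{v\}\subseteq C_c$ but did not at $T_r$, then $|e\cap U(T_r)|\ge2$. A $\Pi_e$-neighbor of $v$ was uncolored at $T_r$ and now has color $c$, so it is marked with $c$. Different $c$ give different neighbors.

So within a run Alice must keep small the number of marked neighbors of each uncolored vertex, at least those marked from *one* of the two palettes. This is why there are two palettes.

## 11. Alice's strategy within one run

The vertices with at least $h$ marked neighbors are few, and Alice collects them, with closures, in a small set $K$. Outside $K$ there is no danger. Inside $K$ she protects each vertex $v$ only in one palette, that of its type. A vertex of $K$ can be hurt by marked neighbors in its own generation, in older generations, or in younger generations or outside $K$. The first are handled by medians as in Proposition 2; the second are limited to one by closedness. In the third case, moves of Bob count as attachments (which Alice answers), and Alice's own moves use the other palette.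

Write $G=G_r$; all graph notions refer to $G$.

**Definition (the sets $K^{(j)}$, generations, types).** Alice maintains closed sets $K^{(1)}\subseteq K^{(2)}\subseteq\cdots$. $K$ denotes the current last one, $K^{(0)}=\emptyset$, and $\Gamma_j=K^{(j)}\setminus K^{(j-1)}$ is *generation* $j$. Each vertex of $K$ has a *type* $\tau\in\{0,1\}$. At the start $K^{(1)}=\mathrm{cl}(L_r)$. Vertices of $L_r$ keep the type they had in run $r-1$ (Section 13 shows that they have one); other vertices of $\Gamma_1$ get arbitrary types.

**Update, after every move of either player.** Let $X$ be the set of unmarked $v\notin K$ with at least $h$ marked neighbors. If $X\ne\emptyset$, let $K^{(j)}=\mathrm{cl}(K\cup X)$ with $j$ the next index. For $v\in\Gamma_j$: if $v$ has a neighbor $u\in K^{(j-1)}$, unique by Lemma 7, put $\tau(v)=1-\tau(u)$; otherwise $\tau(v)$ is arbitrary.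

After updates, unmarked vertices outside $K$ have fewer than $h$ marked neighbors. Hence an unmarked vertex has at most $h$ marked neighbors at the moment it enters $K$, since one move adds at most one. (At the start of the run nothing is marked.)

For each generation fix, by (7) and Lemma 6, a decomposition $G[\Gamma_j]=F_j\sqcup N_j$ into a forest $F_j$ and a matching $N_j$. The required bound $|\Gamma_j|\le\sigma n$ is verified in Lemma 8.

**Assignment.** When Bob colors $x$, the move is *assigned* to the least $j$ such that $x\in\Gamma_j$ or $x$ has a neighbor in $\Gamma_j$, with $K$ as before the move. If no such $j$ exists it is unassigned. If the move is assigned to $j$, then $x\notin K^{(j-1)}$, so $x\in\Gamma_j$ or $x\notin K^{(j)}$.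

**Attachments** in generation $j$ (none at its creation):

* When $w\in\Gamma_j$ is colored by Alice, or by Bob with the move assigned to $j$, every unmarked $F_j$-neighbor of $w$ receives one attachment.
* When Bob colors $x\notin K^{(j)}$ with the move assigned to $j$, the neighbor of $x$ in $\Gamma_j$ receives one attachment if it is unmarked. This neighbor is unique by Lemma 7 for $K^{(j)}$.
* Nothing else creates attachments. In particular, if Bob colors $w\in\Gamma_i$ with the move assigned to an older generation $j<i$, then $w$ only disappears from the unmarked part of $F_i$.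

For a component $C$ of the forest $F_j[\text{unmarked vertices of }\Gamma_j]$, let $m(C)$ be the number of attachments at vertices of $C$. For example, if $C$ is a path $a\,b\,c\,d\,e$ without attachments and Alice colors $c$, then $b$ and $d$ get one each, and the new components $\{a,b\}$ and $\{d,e\}$ have $m=1$.

**Invariant (Inv).** At the start of the run and after each turn of Alice, $m(C)\le2$ for all components in all generations.

**Effect of Bob's move.** We show that Bob can create at most one component with $m=3$ and none with more. Only the assigned generation $j$ receives attachments; in other generations components can only shrink or split, with no new attachments. If $x\notin K^{(j)}$, at most one component gets one more attachment. If $x\in C\subseteq\Gamma_j$, each component of $C-x$ contains exactly one $F_j$-neighbor of $x$, so it gets one new attachment besides its share of the at most two old ones. Only a component containing both old ones reaches $3$. Newly created generations have no attachments.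

**Alice's turn.**

* *Forced turn*, if some $C$ has $m(C)=3$, with attachments at $p_1,p_2,p_3$: Alice colors their median $m^*\in C$. Every component of $C-m^*$ contains at most one of the three old attachments and gets one new one, so (Inv) holds.
* *Free turn* otherwise. Alice has a target $x$, an uncolored vertex chosen as below.
  * If $x\notin K$: color $x$. If $x$ has an unmarked neighbor $v\in K$ (it has at most one neighbor in $K$), use a color of $P_{1-\tau(v)}$; otherwise use any color of $P$. This creates no attachment.
  * If $x\in C\subseteq\Gamma_j$ and every component of $C-x$ would have $m\le2$ after coloring $x$: color $x$.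
  * Otherwise (a *wasted* turn) some component of $C-x$ would have at least $3$, of which one is new. So $m(C)=2$, and the attachments are at $p_1,p_2$ in the same component of $C-x$. Color the median $m^*$ of $p_1,p_2,x$. Since $x$ is not on the path from $p_1$ to $p_2$, $m^*\ne x$. Each component of $C-m^*$ has at most one old and one new attachment.

In all cases (Inv) holds after the turn. Whenever Alice colors a vertex $w\in K$ she uses a color of $P_{\tau(w)}$. All colors she uses must be available; Section 13 shows that such colors exist. Free, non-wasted turns are *productive*: they color the target.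

**Targets.** There are $I+2$ tasks at any time: scales $0,\dots,I$ and leftover. They are served cyclically, and the counter advances after each productive turn. The target is an uncolored vertex of the current set of the served task, or any uncolored vertex if that set is completely colored.

## 12. $K$ is small, and its vertices lose few colors

**Lemma 8.** In run $r$, at all times $|K|\le z/10$; at most $z/10$ turns of Alice are forced or wasted; $|L_{r+1}|\le4z/h$; and (7) applies to all sets to which it is applied.

*Proof.* **Step 1: few vertices ever have many marked neighbors.** At any moment of the run at most $2z$ vertices are marked; let $Z$ be their set. Let $Y$ be a set of vertices each of which at some past or present moment $\theta(y)$ of the run was unmarked and had at least $h$ marked neighbors. Consider pairs $(y,x)$ with $y\in Y$ and $x$ a neighbor of $y$ marked by the moment $\theta(y)$. There are at least $h|Y|$ of them, and each is an edge of $G[Y\cup Z]$. No edge occurs twice: that would require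
$$\mathrm{mark}(x)\le\theta(y)<\mathrm{mark}(y)\le\theta(x)<\mathrm{mark}(x).$$
So if $|Y\cup Z|\le\sigma n$, then $h|Y|\le(1+\varepsilon)(|Y|+2z)$ by (7). If some $Y$ had more than $4z/h$ elements, take a subset of size $\lfloor4z/h\rfloor+1$ and call it $Y$ again; together with $Z$ it has size at most $\sigma n$, as $z\le\sigma n/10$ and $n$ is large. Then $(h-1.05)|Y|\le2.1z$, while $(h-1.05)|Y|>(1-\frac{1.05}h)4z>2.1z$, a contradiction. So $|Y|\le4z/h$.

In particular $|L_{r+1}|\le4z/h$, and $|L_r|\le4z/h$ by the argument in run $r-1$ (or $L_0=\emptyset$). The vertices entering through some $X$ form a set $Y$ as above. So the set $K^*$ of vertices entering $K$ through $L_r$ or through some $X$ satisfies $|K^*|\le8z/h$ at all times.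

**Step 2: closures add little.** Build $K$ step by step, where each step adds one vertex of $K^*$ or the internal vertices of one ear. A step of the first kind changes $e(K)-|K|$ by at least $-1$. An ear adds $r\le3$ vertices and at least $r+1$ new edges, so it changes $e(K)-|K|$ by at least $+1$. Let $\pi$ be the number of ears so far. As long as $|K|\le\sigma n$,
$$\pi-|K^*|\le e(K)-|K|\le\varepsilon|K|\le\varepsilon(|K^*|+3\pi).$$
Hence $\pi\le\frac{1+\varepsilon}{1-3\varepsilon}|K^*|\le\frac54|K^*|$, and $|K|\le|K^*|+3\pi\le5|K^*|\le40z/h\le z/10$. Each step adds at most three vertices, and $z/10+3\le\sigma n$ for $n$ large. So by induction on the steps (7) always applies, and $|K|\le z/10$ throughout. In particular $|\Gamma_j|\le\sigma n$, as Lemma 6 needs. Finally, every forced or wasted turn colors a vertex of $K$, so there are at most $z/10$ of them. $\square$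

**Lemma 9.** At every moment of run $r$, every unmarked $v\in K$ has at most $h+5$ neighbors marked with colors of $P_{\tau(v)}$.

*Proof.* Let $v\in\Gamma_j$. At most $h$ neighbors were marked when $v$ entered $K$. Consider a neighbor $x$ marked later, with $K$ as just before that move, so $v\in K$. Say that $x$ is in *category 1* if either $x\in K^{(j-1)}$, or $x\notin K^{(j-1)}$ and $x$ has a neighbor $u\in K^{(j-1)}$. Then $vx$, respectively $vxu$, is a path as in Lemma 7 from $v\notin K^{(j-1)}$ to the closed set $K^{(j-1)}$. Different $x$ give different paths, so at most one $x$ is in category 1.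

**Case A: $x$ is marked by Bob.** As $x$ has the neighbor $v\in\Gamma_j$, the move is assigned to some $i\le j$.

* If $i<j$: $x$ lies in $\Gamma_i\subseteq K^{(j-1)}$ or has a neighbor there, so $x$ is in category 1.
* If $i=j$: then $x\notin K^{(j-1)}$. If $x\in\Gamma_j$, then $v$ receives an attachment, unless $vx\in N_j$. If $x\notin K^{(j)}$, then $v$ is its neighbor in $\Gamma_j$ and receives an attachment.

**Case B: $x$ is marked by Alice.**

* If $x\in K^{(j-1)}$: category 1.
* If $x\in\Gamma_j$: $v$ receives an attachment, or $vx\in N_j$.
* If $x\in\Gamma_i$ with $i>j$: $v$ is the unique neighbor of $x$ in $K^{(i-1)}$, so $\tau(x)=1-\tau(v)$, and the color of $x$ is not in $P_{\tau(v)}$.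
* If $x\notin K$: $v$ is the unique neighbor of $x$ in $K$ and is unmarked, so the color is in $P_{1-\tau(v)}$.

**Counting.** Attachments at $v$ persist while $v$ is unmarked, and by (Inv) and the effect of Bob's move $v$ carries at most $3$. At most one $x$ has $vx\in N_j$, and at most one is in category 1. The total is at most $h+1+3+1=h+5$. $\square$

The paths of length $2$ in Lemma 7 are used in Case A with $i<j$: a vertex $x$ marked by Bob may touch both $v$ and an older generation. Such a move is charged to the older generation, and closedness allows only one such $x$ for each $v$.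

## 13. Induction over the runs

**Claim 10.** For every $r$ such that the game has not ended before $T_r$: the strategy could be followed up to $T_r$; all tasks with deadline at most $T_r$ were completed by their deadlines; and

$(\star_r)$ every $v\in U(T_r)\setminus L_r$ has $a_s(v)\ge\beta_I-h$ for $s=0,1$ at $T_r$, and every $v\in L_r$ has a type (from run $r-1$) with $a_{\tau(v)}(v)\ge\beta_I-h-5$ at $T_r$.

*Proof.* For $r=0$ this is clear: $L_0=\emptyset$ and $a_s=Q\ge\beta\ge\beta_I$. Assume it for $r$.

**Step 1: run $r$ can be played.** Consider a moment of run $r$, after the update.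

* A vertex $v\in U\setminus K$ is not in $L_r$ and has fewer than $h$ marked neighbors. By $(\star_r)$ and (8), $a_0(v),a_1(v)\ge\beta_I-2h\ge1$.
* A vertex $v\in K\cap U$ satisfies, by $(\star_r)$, (8) and Lemma 9, $a_{\tau(v)}(v)\ge(\beta_I-h-5)-(h+5)\ge1$, since $\beta_I\ge2h+20$.

These are exactly the palettes from which the strategy may require a color: either palette outside $K$, and $P_{\tau(v)}$ for $v\in K$. So every prescribed move is possible. Moreover, at every moment every uncolored vertex has an available color, so the game cannot get stuck. If the game ends during run $r$, all vertices are colored and there is nothing more to prove. Otherwise $T_{r+1}$ is reached.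

**Step 2: the tasks with deadline $T_{r+1}$ are completed.** Each run has $z$ turns of Alice, so by Lemma 8 every completed run contains at least $0.9z$ productive turns, and a completed scale-$i$ period contains at least $0.9z_i$. As the tasks are served cyclically, each is served at least $\lfloor0.9z_i/(I+2)\rfloor\ge z_i/(2(I+2))$ times in it, for $n$ large. Each service colors an uncolored vertex of the task's set, unless that set is already completely colored. A scale-$i$ period ending at $T_{r+1}$ starts at some $T\le T_r$. All tasks with deadline at most $T_r$ were completed, so Lemma 5 with $t=T_r$ gives $|M^{(i)}(T)|\le z_i/(100(I+2))$. By Lemma 8 for run $r-1$ (or $L_0=\emptyset$), $|L_r|\le4z/h=z/(100(I+2))$. Both numbers are smaller than the number of services, so all tasks with deadline $T_{r+1}$ are completed. Since all periods are unions of runs, there are no deadlines strictly between $T_r$ and $T_{r+1}$.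

**Step 3: $(\star_{r+1})$.** Let $v\in U(T_{r+1})$. The scale-$I$ task and the leftover task of run $r$ are completed. So $v\notin M^{(I)}(T_r)$, that is, $a_s^{T_r}(v)\ge\beta_I$ for $s=0,1$; and $v\notin L_r$. If $v\notin L_{r+1}$, it has fewer than $h$ marked $G_r$-neighbors, and (8) gives $a_s^{T_{r+1}}(v)\ge\beta_I-h$. If $v\in L_{r+1}$, then $v\in K$ after the last update of run $r$, since unmarked vertices with at least $h$ marked neighbors are in $K$. So $v$ has a type, which it keeps for run $r+1$, and (8) with Lemma 9 gives $a_{\tau(v)}^{T_{r+1}}(v)\ge\beta_I-h-5$. $\square$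

Step 3 shows why the losses do not add up over the many runs. Every vertex that survives run $r$ was outside $M^{(I)}(T_r)$, so its count is compared afresh with $\beta_I$ at the start of that run, and it has paid only for the marks of one run.

**Proof of Theorem 1.** W.h.p. $H$ satisfies (H1)–(H5). By Claim 10 and Step 1 of its proof the game continues by legal moves until all vertices are colored. In particular every position reached was extendable to a proper coloring of $H$, namely the final one, so Alice wins with $q$ colors. The properties (H1)–(H5) do not depend on $q$, so this holds simultaneously for all $q\ge2Q$. Finally $2Q\le2C_0(d/\log d)^{1/(k-1)}+2\le3C_0(d/\log d)^{1/(k-1)}$ for $d$ large, which is (1). $\blacksquare$
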